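\title{The unitary group induces a universal orbit equivalence relation}

\begin{abstract}
We prove that every Polish group is a topological quotient of a closed subgroup of the unitary group $\mathcal U(\mathcal H)$ of the separable infinite-dimensional Hilbert space. It follows that there is a compact Polish $\mathcal U(\mathcal H)$-space whose orbit equivalence relation is universal for orbit equivalence relations induced by Polish group actions. The main step is the construction, on a free group mapping densely into a given Polish group $G$, of a left-invariant pseudometric that counts separating walls, dominates the metric of $G$, and keeps prescribed conjugates of suitable generators short.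
\end{abstract}

\section{The question and the results}\label{sec:intro}

A \emph{Polish group} is a topological group whose topology is separable and completely metrizable, and a \emph{Polish $G$-space} is a Polish space $X$ with a continuous action of the Polish group $G$. The action induces the \emph{orbit equivalence relation} $E_G^X$ on $X$: $x\,E_G^X\,y$ if and only if $y=g\cdot x$ for some $g\in G$. For equivalence relations $E$ on $X$ and $E'$ on $X'$, we say that $E$ is \emph{Borel reducible} to $E'$ if there is a Borel map $f\colon X\to X'$ with
\[
x\,E\,y\iff f(x)\,E'\,f(y)\qquad(x,y\in X).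
\]
Such an $f$ assigns to each point of $X$, in a Borel way, an $E'$-class that is a complete invariant for its $E$-class; so classifying the points of $X$ up to $E$ is no harder than classifying the points of $X'$ up to $E'$. An orbit equivalence relation $E$ is \emph{universal} (for orbit equivalence relations induced by Polish group actions) if $E_H^Y$ is Borel reducible to $E$ for every Polish group $H$ and every Polish $H$-space $Y$.

Let $\mathcal H$ be the separable infinite-dimensional Hilbert space and $\mathcal U(\mathcal H)$ its unitary group, a Polish group in the strong operator topology. The question we answer comes from Lupini and Panagiotopoulos \cite{LP}: \emph{is there a Polish $\mathcal U(\mathcal H)$-space whose orbit equivalence relation is universal?}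

Two general facts, proved in Section~\ref{sec:universal}, show what is at stake. First, every Polish group $P$ has a compact Polish $P$-space $X_P$ such that every orbit equivalence relation of $P$ is Borel reducible to $E_P^{X_P}$. Second, if $K$ is a closed subgroup of $P$ and $H$ is the image of $K$ under a continuous homomorphism, then every orbit equivalence relation of $H$ is Borel reducible to $E_P^{X_P}$. By a theorem of Uspenskij \cite{Uspenskij}, every Polish group is isomorphic to a closed subgroup of $\operatorname{Homeo}([0,1]^{\mathbb N})$, so universal orbit equivalence relations exist: take $P=\operatorname{Homeo}([0,1]^{\mathbb N})$. For the unitary group this argument is not available, because some Polish groups do not embed into it.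

\begin{example}\label{ex:c0}
Let $c_0$ be the additive group of real null sequences with the supremum norm, and let $\mathbf e_n$ be its unit vectors. \emph{Every continuous homomorphism $\pi\colon c_0\to\mathcal U(\mathcal H)$ satisfies $\pi(\mathbf e_n)\to1$.} Since $\|\mathbf e_n\|=1$, the Polish group $c_0$ is not isomorphic to a subgroup of $\mathcal U(\mathcal H)$.

Indeed, fix a vector $\xi$ and $\eta>0$, and choose $m\in\mathbb N$ with $\|\pi(x)\xi-\xi\|\le\eta$ whenever $\|x\|\le1/m$. Put $a_n=\pi(\mathbf e_n/m)$, $\zeta_1=\xi$ and $\zeta_{n+1}=\frac12(\zeta_n+a_n\zeta_n)$. Each $\zeta_n$ is an average of vectors $\pi(x)\xi$ where $x$ has all coordinates in $\{0,1/m\}$, so $\|\zeta_n-\xi\|\le\eta$. The parallelogram law gives $\|\zeta_{n+1}\|^2=\|\zeta_n\|^2-\frac14\|a_n\zeta_n-\zeta_n\|^2$, so $\|a_n\zeta_n-\zeta_n\|\to0$. Finally,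
\[
\|\pi(\mathbf e_n)\xi-\xi\|\le2\eta+\|a_n^m\zeta_n-\zeta_n\|\le2\eta+m\|a_n\zeta_n-\zeta_n\|.
\]
\end{example}

Hilbertian geometry thus restricts the subgroups of $\mathcal U(\mathcal H)$, and one might guess that it restricts the orbit equivalence relations of $\mathcal U(\mathcal H)$ as well. But the second fact above allows quotients, and no restriction survives the passage to quotients.

\begin{theorem}\label{thm:quotient}
Every Polish group $G$ is a topological quotient of a closed subgroup of $\mathcal U(\mathcal H)$: there are a closed subgroup $K\le\mathcal U(\mathcal H)$ and a continuous open surjective homomorphism $\Phi\colon K\to G$.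
\end{theorem}

\begin{theorem}\label{thm:universal}
There is a compact Polish space $X$ with a continuous action of $\mathcal U(\mathcal H)$ such that $E_H^Y$ is Borel reducible to $E^X_{\mathcal U(\mathcal H)}$ for every Polish group $H$ and every Polish $H$-space $Y$.
\end{theorem}

So the answer to the question is yes. Section~\ref{sec:criterion} reduces Theorem~\ref{thm:quotient} to finding, on a countable group $F$ that maps densely into $G$, a pseudometric with three properties. Section~\ref{sec:walls} introduces wall pseudometrics, settles the abelian case, and isolates the difficulty caused by conjugation. The heart of the paper is the extension lemma of Section~\ref{sec:extension}, which adjoins one free generator; it is iterated in Section~\ref{sec:proofA}. Theorem~\ref{thm:universal} is deduced in Section~\ref{sec:universal}, and Section~\ref{sec:consequences} collects further consequences.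

\section{Background}\label{sec:background}

\subsection*{Polish groups and Baire category}
A subset of a Polish space is \emph{meager} if it is contained in a countable union of closed nowhere dense sets, and it has the \emph{Baire property} if it has the form $O\,\triangle\,M$ with $O$ open and $M$ meager. By the Baire category theorem, no nonempty open subset of a Polish space is meager. A \emph{standard Borel space} is a measurable space isomorphic to a Polish space with its Borel sets; Borel subsets of Polish spaces are standard Borel spaces. We use the following standard facts.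
\begin{itemize}
\item[(F1)] Every Polish group $G$ has a compatible left-invariant metric $d_G$. For any such metric, $d_G(a^{-1},b^{-1})$ is a compatible right-invariant metric and $d_G(a,b)+d_G(a^{-1},b^{-1})$ is a \emph{complete} compatible metric.
\item[(F2)] A subgroup of a Polish group is Polish in the subspace topology if and only if it is closed. The quotient of a Polish group by a closed normal subgroup is Polish.
\item[(F3)] In a Polish space, Borel sets and continuous images of Polish spaces have the Baire property.
\item[(F4)] If $P$ is a Polish space, $Z$ a standard Borel space, $R\subseteq P\times Z$ Borel and $B\subseteq P$ open, then the set of $z\in Z$ for which $\{g\in B:(g,z)\in R\}$ is nonmeager is Borel \cite[16.1]{Kechris}.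
\item[(F5)] If $K$ is a closed subgroup of a Polish group $P$, there is a Borel choice of one point in each left coset: a Borel map $\sigma\colon P\to P$ with $\sigma(p)\in pK$ that is constant on each coset $pK$ \cite[12.17]{Kechris}.
\end{itemize}

The homomorphism in Theorem~\ref{thm:quotient} will be defined on a completion, and its image will at first be controlled only up to closure. The next lemma removes the closure.

\begin{lemma}\label{lem:open}
Let $\Phi\colon K\to G$ be a continuous homomorphism of Polish groups. Suppose that either
\begin{itemize}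
\item[(i)] $\Phi$ is surjective, or
\item[(ii)] $\overline{\Phi(V)}$ is a neighborhood of $1$ in $G$ for every neighborhood $V$ of $1$ in $K$.
\end{itemize}
Then $\Phi$ is an open map.
\end{lemma}

\begin{proof}
We first show that $\Phi(V)$ is nonmeager for every nonempty open $V\subseteq K$. In case (i), let $(k_n)$ be dense in $K$. For $k\in K$ the open set $kV^{-1}$ contains some $k_n$, so $K=\bigcup_nk_nV$ and $G=\bigcup_n\Phi(k_n)\Phi(V)$; as $G$ is not meager, neither is $\Phi(V)$. In case (ii), suppose $\Phi(V)\subseteq\bigcup_nM_n$ with $M_n$ closed and nowhere dense. The closed sets $\Phi^{-1}(M_n)$ cover $V$, so by the Baire category theorem in $K$ one of them contains a nonempty open set $V'\subseteq V$. For $k\in V'$ the set $\overline{\Phi(V')}=\Phi(k)\,\overline{\Phi(k^{-1}V')}$ is a neighborhood of $\Phi(k)$ contained in $M_n$, a contradiction.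

Now let $V$ be a neighborhood of $1$ in $K$ and take an open $V_0\ni1$ with $V_0V_0^{-1}\subseteq V$. The set $A=\Phi(V_0)$ is nonmeager and has the Baire property by (F3), so there is a nonempty open $O\subseteq G$ with $O\setminus A$ meager. If $u\in OO^{-1}$, then $uO\cap O$ is a nonempty open set in which both $uA$ and $A$ are comeager, so $uA\cap A\ne\emptyset$ and $u\in AA^{-1}$. Hence $\Phi(V)\supseteq AA^{-1}\supseteq OO^{-1}$, an open neighborhood of $1$. For an arbitrary open $V\subseteq K$ and $k\in V$, the set $\Phi(V)=\Phi(k)\Phi(k^{-1}V)$ is therefore a neighborhood of $\Phi(k)$.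
\end{proof}

\subsection*{Kernels of negative type}
Let $S$ be a set. A symmetric kernel $\kappa\colon S\times S\to\mathbb R$ is \emph{positive definite} if $\sum_{i,j}c_ic_j\kappa(p_i,p_j)\ge0$ for all $p_1,\dots,p_n\in S$ and real $c_1,\dots,c_n$. A symmetric kernel $d\colon S\times S\to[0,\infty)$ vanishing on the diagonal is \emph{of negative type} if $\sum_{i,j}c_ic_jd(p_i,p_j)\le0$ whenever $\sum_ic_i=0$. A function $\psi$ on a group is \emph{conditionally negative definite} if the kernel $(k,l)\mapsto\psi(k^{-1}l)$ is of negative type. The basic example is $d(p,q)=\|\beta(p)-\beta(q)\|^2$ for a map $\beta$ into a real Hilbert space: when $\sum_ic_i=0$, the sum above equals $-2\|\sum_ic_i\beta(p_i)\|^2$.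

\emph{Schoenberg's theorem} states that $e^{-d}$ is positive definite if $d$ is of negative type. For the basic example, which covers every finite set of points considered in this paper, this is visible from
\[
e^{-d(p,q)}=e^{-\|\beta(p)\|^2}e^{-\|\beta(q)\|^2}\sum_{n\ge0}\frac{2^n}{n!}\bigl\langle\beta(p)^{\otimes n},\beta(q)^{\otimes n}\bigr\rangle .
\]
If $F$ is a countable group and $\varphi\colon F\to\mathbb R$ satisfies $\varphi(1)=1$ and $(p,q)\mapsto\varphi(q^{-1}p)$ is positive definite, the \emph{GNS construction} gives a separable Hilbert space $\mathcal H_0$, a homomorphism $\lambda\colon F\to\mathcal U(\mathcal H_0)$ and a unit vector $\xi$ such that $\langle\lambda(x)\xi,\xi\rangle=\varphi(x)$ for $x\in F$ and the linear span of $\lambda(F)\xi$ is dense in $\mathcal H_0$.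

\section{Quotients from pseudometrics of negative type}\label{sec:criterion}

Let $d$ be a left-invariant pseudometric of negative type on a countable group $F$, and let $(\mathcal H_0,\lambda,\xi)$ be the GNS triple of $\varphi(x)=e^{-d(1,x)}$. Then $\langle\lambda(p)\xi,\lambda(q)\xi\rangle=e^{-d(1,q^{-1}p)}=e^{-d(p,q)}$, so
\begin{equation}\label{eq:gns}
\|\lambda(p)\xi-\lambda(q)\xi\|^2=2-2e^{-d(p,q)}\qquad(p,q\in F).
\end{equation}
An operator $\lambda(x)$ is strongly close to $1$ when it almost fixes finitely many vectors $\lambda(g)\xi$; by \eqref{eq:gns} this means that $x$ lies in a set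
\[
F(A,\varepsilon)=\{x\in F: d(g,xg)<\varepsilon\text{ for all }g\in A\}\qquad(A\subseteq F\text{ finite},\ \varepsilon>0).
\]
Note that $d(g,xg)=d(1,g^{-1}xg)$: the condition concerns conjugates of $x$.

\begin{proposition}\label{prop:criterion}
Let $G$ be a Polish group with a compatible left-invariant metric $d_G$, let $F$ be a countable group, $\pi\colon F\to G$ a homomorphism with dense image, and $d$ a left-invariant pseudometric on $F$ such that
\begin{itemize}
\item[(N)] $d$ is of negative type;
\item[(D)] $d_G(\pi(p),\pi(q))\le d(p,q)$ for all $p,q\in F$;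
\item[(A)] $\overline{\pi(F(A,\varepsilon))}$ is a neighborhood of $1$ in $G$ for every finite $A\subseteq F$ and every $\varepsilon>0$.
\end{itemize}
Let $(\mathcal H_0,\lambda,\xi)$ be as above and let $K$ be the closure of $\lambda(F)$ in $\mathcal U(\mathcal H_0)$. Then $K$ is isomorphic to a closed subgroup of $\mathcal U(\mathcal H)$, and there is a continuous open surjective homomorphism $\Phi\colon K\to G$ with $\Phi\circ\lambda=\pi$.
\end{proposition}

Conditions (D) and (A) pull in opposite directions: (D), which makes $\Phi$ well defined and continuous, asks $d$ to be large, and (A), which makes $\Phi$ open, asks $d$ to be small.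

\begin{proof}
Identify $\mathcal H$ with $\mathcal H_0\oplus\ell^2$. The map $k\mapsto k\oplus1$ is a topological embedding of $\mathcal U(\mathcal H_0)$ into $\mathcal U(\mathcal H)$, and its image is closed, being the set of unitaries that fix every vector of $\ell^2$. So $K$ is isomorphic to a closed subgroup of $\mathcal U(\mathcal H)$, and it is Polish.

\emph{Definition of $\Phi$.} Let $k\in K$ and choose $x_n\in F$ with $\lambda(x_n)\to k$. Then $\lambda(x_n^{-1}x_m)\to1$ and $\lambda(x_nx_m^{-1})\to1$ as $n,m\to\infty$. By \eqref{eq:gns}, $d(x_n,x_m)=d(1,x_n^{-1}x_m)\to0$ and $d(x_n^{-1},x_m^{-1})=d(1,x_nx_m^{-1})\to0$. By (D), the sequence $(\pi(x_n))$ is Cauchy for the complete metric in (F1). Its limit does not depend on the choice of $(x_n)$, since two choices can be interleaved; call it $\Phi(k)$. Constant sequences give $\Phi\circ\lambda=\pi$, and continuity of multiplication in $K$ and in $G$ shows that $\Phi$ is a homomorphism. If $\|k\xi-\xi\|^2<2-2e^{-\varepsilon}$, then $d(1,x_n)<\varepsilon$ for large $n$ by \eqref{eq:gns}, hence $d_G(1,\Phi(k))\le\varepsilon$ by (D). So $\Phi$ is continuous at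 $1$, and therefore continuous.

\emph{Openness.} The sets $V=\{k\in K:\|k\lambda(g)\xi-\lambda(g)\xi\|<\eta\text{ for all }g\in A\}$, with $A\subseteq F$ finite and $\eta>0$, form a neighborhood base at $1$ in $K$: any vector $\zeta$ can be approximated by a finite sum $\zeta'=\sum_gc_g\lambda(g)\xi$, and $\|k\zeta-\zeta\|\le2\|\zeta-\zeta'\|+\sum_g|c_g|\,\|k\lambda(g)\xi-\lambda(g)\xi\|$. Given such a $V$, choose $\varepsilon>0$ with $2-2e^{-\varepsilon}\le\eta^2$. By \eqref{eq:gns} with $p=xg$ and $q=g$ we have $\lambda(F(A,\varepsilon))\subseteq V$, so $\Phi(V)\supseteq\pi(F(A,\varepsilon))$. By (A) and Lemma~\ref{lem:open}(ii), $\Phi$ is open. Its image is an open subgroup, hence closed (the complement is a union of open cosets), and it contains the dense set $\pi(F)$. So $\Phi(K)=G$.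
\end{proof}

\section{Walls and gates}\label{sec:walls}

We need a supply of invariant pseudometrics of negative type that can be modified by hand. Counting walls provides one. For a set $W$, let $\operatorname{Fin}(W)$ be the $\mathbb F_2$-vector space of finite subsets of $W$, with $+$ denoting symmetric difference. Thus $A+B\subseteq A\cup B$ always, and $A+B=A\sqcup B$ when $A$ and $B$ are disjoint.

\begin{definition}
A \emph{wall structure} on a countable group $\Gamma$ is a triple $(W,\Delta,\mu)$, where $W$ is a $\Gamma$-set, $\mu\colon W\to(0,\infty)$ is $\Gamma$-invariant, and $\Delta\colon\Gamma\times\Gamma\to\operatorname{Fin}(W)$ satisfies, for all $p,q,r,g\in\Gamma$,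
\begin{itemize}
\item[(W1)] $\Delta(p,q)+\Delta(q,r)=\Delta(p,r)$;
\item[(W2)] $\Delta(gp,gq)=g\Delta(p,q)$.
\end{itemize}
Its \emph{wall pseudometric} is $d(p,q)=\sum_{h\in\Delta(p,q)}\mu(h)$.
\end{definition}

Taking $p=q=r$ in (W1) gives $\Delta(p,p)=\emptyset$, and then $r=p$ gives $\Delta(p,q)=\Delta(q,p)$. For a fixed \emph{wall} $h\in W$, condition (W1) says that ``$h\notin\Delta(p,q)$'' is an equivalence relation on $\Gamma$ with at most two classes, the sides of $h$; so $\Delta(p,q)$ is the set of walls separating $p$ from $q$, and $d(p,q)$ is their total weight. The triangle inequality follows from $\Delta(p,r)\subseteq\Delta(p,q)\cup\Delta(q,r)$, and left invariance from (W2). Since $\Delta(p,q)=\Delta(p,1)+\Delta(q,1)$,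
\[
d(p,q)=\bigl\|1_{\Delta(p,1)}-1_{\Delta(q,1)}\bigr\|^2_{\ell^2(W,\mu)},
\]
so \emph{every wall pseudometric is of negative type}.

In the next two examples $G$ is a Polish group, $d_G$ a compatible left-invariant metric, $D\subseteq G$ a countable dense set, and $(\delta_n,u_n)_{n\in\mathbb N}$ an enumeration of all pairs in $\mathbb Q_{>0}\times D$ with $d_G(1,u_n)\le\delta_n$. The function $u\mapsto d_G(1,u)$ is subadditive and invariant under inversion.

\begin{example}[Abelian groups]\label{ex:abelian}
Let $G$ be abelian. Let $F=\bigoplus_{\mathbb N}\mathbb Z$ with basis $(t_n)$, and put $\pi(t_n)=u_n$; then $\pi(F)\supseteq D$. Take walls $(n,j)\in\mathbb N\times\mathbb Z$ of weight $\delta_n$, let $x\in F$ act by $(n,j)\mapsto(n,j+x_n)$, and let $(n,j)$ separate the points $x$ with $x_n\le j$ from those with $x_n>j$. Then $d(x,y)=\sum_n\delta_n|x_n-y_n|$. Condition (D) holds because $d_G(1,\pi(x))\le\sum_n|x_n|\,d_G(1,u_n)$. For (A), observe that $d(g,g+x)=d(0,x)$ does not depend on $g$. Given $\varepsilon$, fix a rational $\delta<\varepsilon$; every $u\in D$ with $d_G(1,u)<\delta$ equals $\pi(t_n)$ for an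 $n$ with $\delta_n=\delta$, and $t_n\in F(A,\varepsilon)$ for every $A$. So $\overline{\pi(F(A,\varepsilon))}$ contains the open $\delta$-ball, and Proposition~\ref{prop:criterion} gives Theorem~\ref{thm:quotient} for abelian $G$, in particular for $G=c_0$.
\end{example}

\begin{example}[The tree does not work]\label{ex:tree}
For general $G$, let $F$ be the free group on $(t_n)$, with $\pi(t_n)=u_n$. The obvious walls are the edges $\{x,xt_n\}$ of the Cayley tree, with weight $\delta_n$; then $d(1,x)=|x|$ is the weighted word length, and (N) and (D) hold as before. But (A) fails unless $G$ is discrete. If $x\ne1$ and $|x|<\delta_0$, then $x$ does not involve $t_0$, the word $t_0^{-1}xt_0$ is reduced, and $d(t_0,xt_0)=|t_0^{-1}xt_0|>2\delta_0$. Hence $F(\{1,t_0\},\delta_0)=\{1\}$.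
\end{example}

So the generators must be made short together with some of their conjugates. Given a finite set $Y$ in the group $\Gamma$ built so far and an element $u\in G$ that moves each point of $\pi(Y)$ by at most $\delta$, we want to adjoin a free generator $t\mapsto u$ and extend $d$ to $\Gamma*\langle t\rangle$ so that $d'(y,ty)=\delta$ for all $y\in Y$, without shrinking anything more than this forces. Here is the smallest case.

\begin{example}[One square]\label{ex:square}
Let $\Gamma=\langle s\rangle$ be infinite cyclic, with walls $h_i=s^ih_0$ of weight $1$, where $h_i$ separates the $s^j$ with $j\le i$ from those with $j>i$; thus $d(s^i,s^j)=|i-j|$. Let $Y=\{1,s\}$ and let $\Gamma'$ be free on $s,t$. In the Cayley tree of $\Gamma'$ the walls are the $s$-edges $xh_0=\{x,xs\}$ of weight $1$ and the $t$-edges $xe=\{x,xt\}$ of weight $\delta$, and $s$ is separated from $ts$ by $h_0$, $e$ and $th_0$. To make $d'(s,ts)=\delta$ we declare $h_0$ and $th_0$ to be the same wall, and, for equivariance, also $xh_0$ and $xth_0$ for all $x$; see Figure~\ref{fig:square}. The new walls of weight $1$ correspond to the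 cosets $x\langle t\rangle$. Let $\Delta'(p,q)$ be the sum modulo $2$ of the classes of the edges between $p$ and $q$; (W1) and (W2) persist because passing to classes is $\mathbb F_2$-linear and equivariant. Now
\[
\Delta'(s,ts)=\{h_0\}+\{e\}+\{th_0\}=\{e\},
\qquad
\Delta'(s^2,ts^2)=\{h_1,e,th_1\},
\]
where $h_1\neq th_1$ because $s\langle t\rangle\ne ts\langle t\rangle$. So $d'(s,ts)=\delta$, while $d'(s^2,ts^2)=2+\delta$. The latter is the length of the path $s^2,s,ts,ts^2$, whose steps are of the two kinds that we control: steps inside a coset of $\Gamma$, and steps from $y$ to $ty$. Consequently any left-invariant pseudometric $\rho$ with $\rho\le d$ on $\Gamma$ and $\rho(y,ty)\le\delta$ for $y\in Y$ satisfies $\rho(s^2,ts^2)\le d'(s^2,ts^2)$. This is how (D) is preserved.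
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\draw[thick] (-2,-0.6) -- (0,0) -- (2,0) -- (4,-0.6);
\draw[thick] (-2,1.6) -- (0,1) -- (2,1) -- (4,1.6);
\draw[thick] (0,0) -- (0,1);
\draw[thick] (2,0) -- (2,1);
\fill (-2,-0.6) circle (1.5pt) node[below] {$s^{-1}$};
\fill (0,0) circle (1.5pt) node[below] {$1$};
\fill (2,0) circle (1.5pt) node[below] {$s$};
\fill (4,-0.6) circle (1.5pt) node[below] {$s^{2}$};
\fill (-2,1.6) circle (1.5pt) node[above] {$ts^{-1}$};
\fill (0,1) circle (1.5pt) node[above] {$t$};
\fill (2,1) circle (1.5pt) node[above] {$ts$};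
\fill (4,1.6) circle (1.5pt) node[above] {$ts^{2}$};
\draw[dashed] (1,-0.6) -- (1,1.6) node[above] {$h_0=th_0$};
\draw[dashed] (-2,0.5) -- (4,0.5) node[right] {$e$};
\draw[dashed] (3,0.05) -- (3,-0.7) node[below] {$h_1$};
\draw[dashed] (3,0.95) -- (3,1.7) node[above] {$th_1$};
\draw[dashed] (-1,0.05) -- (-1,-0.7) node[below] {$h_{-1}$};
\draw[dashed] (-1,0.95) -- (-1,1.7) node[above] {$th_{-1}$};
\end{tikzpicture}
\caption{The cosets $\langle s\rangle$ and $t\langle s\rangle$ in the free group on $s,t$, joined along $Y=\{1,s\}$ and $tY$. Dashed lines are walls. The wall $h_0$, which cuts $Y$, is glued to $th_0$; the walls that do not cut $Y$ stay distinct from their $t$-translates; the new wall $e$ of weight $\delta$ separates the two cosets. Only $e$ separates $s$ from $ts$, while $h_1$, $e$ and $th_1$ separate $s^2$ from $ts^2$.}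
\label{fig:square}
\end{figure}

The recipe is to glue each wall that cuts $Y$ to its $t$-translate. For the wrong $Y$ this shrinks too much.

\begin{example}[A bad set $Y$]\label{ex:bad}
Keep $\Gamma=\langle s\rangle$ but take $Y=\{1,s^2\}$. Both $h_0$ and $h_1$ cut $Y$; gluing them to $th_0$ and $th_1$ gives $d'(s^2,ts^2)=\delta$, but also $d'(s,ts)=\delta$. Let $\rho$ be the pullback of the weighted word metric on $\mathbb Z/2*\mathbb Z/2=\langle\bar s\rangle*\langle\bar t\rangle$ with $|\bar s|=1$ and $|\bar t|=\delta$. Then $\rho\le d$ on $\Gamma$ and $\rho(1,t)=\rho(s^2,ts^2)=\delta$, yet $\rho(s,ts)=|\bar s\bar t\bar s|=2+\delta>d'(s,ts)$.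
\end{example}

The trouble is that the point $s$ cannot reach $Y$ without crossing a glued wall, and that crossing cancels against the crossing on the other side. The following definition excludes this.

\begin{definition}
Let $(W,\Delta,\mu)$ be a wall structure on $\Gamma$. For $Y\subseteq\Gamma$ let $W(Y)=\bigcup_{y,y'\in Y}\Delta(y,y')$ be the set of walls that cut $Y$. A point $y\in Y$ is a \emph{gate} of $p\in\Gamma$ in $Y$ if $\Delta(p,y)\cap W(Y)=\emptyset$. A nonempty set $Y$ is \emph{gated} if every $p\in\Gamma$ has a gate in $Y$. The wall structure is \emph{good} if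
\begin{itemize}
\item[(W3)] every finite subset of $\Gamma$ is contained in a finite gated set.
\end{itemize}
\end{definition}

If $y$ is a gate of $p$ in $Y$, then $\Delta(p,y')=\Delta(p,y)\sqcup\Delta(y,y')$ and so $d(p,y')=d(p,y)+d(y,y')$ for all $y'\in Y$: one may always enter $Y$ through the gate. By (W2), left translates of gated sets are gated. Singletons are gated, since no wall cuts them. In $\langle s\rangle$ every finite interval is gated, with the nearest point as gate, so this structure is good; the set $\{1,s^2\}$ is not gated. The trivial group with $W=\emptyset$ is good. Condition (W3) is what lets us replace a finite set $A$ in condition (A) by a finite gated set; so goodness has to be carried through the construction.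

\section{The extension lemma}\label{sec:extension}

\begin{lemma}\label{lem:extension}
Let $(W,\Delta,\mu)$ be a good wall structure on $\Gamma$ with pseudometric $d$, let $Y\ni1$ be a finite gated subset of $\Gamma$, let $\delta>0$, and let $\Gamma'=\Gamma*\langle t\rangle$ with $t$ of infinite order. There is a good wall structure $(W',\Delta',\mu')$ on $\Gamma'$, with pseudometric $d'$, such that
\begin{itemize}
\item[(E1)] $d'=d$ on $\Gamma$, and every gated subset of $\Gamma$ is gated in $\Gamma'$;
\item[(E2)] $d'(y,ty)=\delta$ for all $y\in Y$;
\item[(E3)] if $\rho$ is a left-invariant pseudometric on $\Gamma'$ with $\rho\le d$ on $\Gamma$ and $\rho(y,ty)\le\delta$ for all $y\in Y$, then $\rho\le d'$ on $\Gamma'$.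
\end{itemize}
\end{lemma}

By (E1) and (E2), $d'$ itself satisfies the constraints in (E3). So $d'$ is the largest left-invariant pseudometric obeying them, and the lemma says that for gated $Y$ this largest pseudometric is again a good wall pseudometric.

\begin{proof}
The group $\Gamma'$ is a disjoint union of cosets $x\Gamma$, each carrying a copy of the given wall structure. These cosets are the vertices of a tree, along whose edges we glue walls.

\medskip\noindent\textbf{Step 1: the tree of cosets.}
Let $T$ be the graph with vertex set $\Gamma'/\Gamma$ and one edge $e(x)$ for each $x\in\Gamma'$, joining $x\Gamma$ to $xt\Gamma$. The group $\Gamma'$ acts on $T$ by $z\cdot e(x)=e(zx)$. This is the Bass--Serre tree of $\Gamma'$ as an HNN extension of $\Gamma$ over the trivial group; we verify that it is a tree.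

The edges at the vertex $z\Gamma$ are $e(zg)$, leading to $zgt\Gamma$, and $e(zgt^{-1})$, leading to $zgt^{-1}\Gamma$, for $g\in\Gamma$. So an edge path of length $n$ starting at $\Gamma$ is given by elements $g_0,\dots,g_{n-1}\in\Gamma$ and signs $\varepsilon_1,\dots,\varepsilon_n$: its vertices are $z_i\Gamma$, where $z_0=1$ and $z_i=z_{i-1}g_{i-1}t^{\varepsilon_i}$. Every element of $\Gamma'$ lies in such a coset $z_n\Gamma$, so $T$ is connected. The $i$-th edge is $e(z_it^{-1})$ or $e(z_i)$ according as $\varepsilon_i=1$ or $-1$, and the next edge is $e(z_ig_i)$ or $e(z_ig_it^{-1})$ according as $\varepsilon_{i+1}=1$ or $-1$. Since $t\notin\Gamma$, these two edges coincide exactly when $g_i=1$ and $\varepsilon_{i+1}=-\varepsilon_i$. If the path has length $n\ge1$ and never backtracks in this way, then collecting adjacent powers of $t$, which have equal signs, gives $z_n=g_0t^{m_1}g_1'\cdots g'_{k-1}t^{m_k}$ with $k\ge1$, all $m_j\ne0$ and all $g_j'\in\Gamma\setminus\{1\}$. By the normal form theorem for free products such an element is not in $\Gamma$, so the path is not closed. As $\Gamma'$ is transitive on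 vertices, $T$ is a tree, and paths without backtracking are geodesics.

We regard vertices as subsets of $\Gamma'$. For the edge $e=e(x)$ with endpoints $u=x\Gamma$ and $v=xt\Gamma$ put
\[
Y_e^u=xY\subseteq u,\qquad Y_e^v=xtY\subseteq v,
\]
and say that $xy$ and $xty$ \emph{correspond over $e$}, for $y\in Y$.

\medskip\noindent\textbf{Step 2: the walls.}
First we give every coset its own copy of $W$. Let $\widehat W$ be the quotient of $\Gamma'\times W$ by $(x\gamma,h)\sim(x,\gamma h)$ for $\gamma\in\Gamma$, with classes $[x,h]$ and action $z[x,h]=[zx,h]$. It is the disjoint union of the sets $W_v=\{[x,h]:h\in W\}$ for $v=x\Gamma$, and $h\mapsto[x,h]$ is a bijection $W\to W_v$. For $g,g'\in\Gamma$ put $\Delta_v(xg,xg')=[x,\Delta(g,g')]\subseteq W_v$. This does not depend on the representative $x$ of $v$, since $[x\gamma,\Delta(\gamma^{-1}g,\gamma^{-1}g')]=[x,\Delta(g,g')]$ by (W2). For $B\subseteq v$ let $W_v(B)=\bigcup_{p,q\in B}\Delta_v(p,q)$, and define \emph{gated in $v$} using $\Delta_v$. The subsets gated in $v=x\Gamma$ are the $x$-translates of the gated subsets of $\Gamma$. In particular each $Y_e^v$ is gated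 in $v$, and (W3) holds inside $v$.

Now we glue. Let $\mathcal G$ be the graph on $\widehat W$ in which $[x,h]$ and $[xt,h]$ are joined, \emph{over the edge $e(x)$}, for all $x\in\Gamma'$ and $h\in W(Y)$. Write $\approx$ for the relation of lying in the same component of $\mathcal G$. The danger is that a chain of gluings identifies two walls of one coset, or makes a wall reappear in a distant coset in an uncontrolled way. The tree prevents both. For $e=e(x)$ with endpoints $u=x\Gamma$, $v=xt\Gamma$ we have $W_u(Y^u_e)=[x,W(Y)]$ and $W_v(Y^v_e)=[xt,W(Y)]$. So if $e$ is an edge at a vertex $v$, an element $\eta\in W_v$ has a neighbor over $e$ if and only if $\eta\in W_v(Y_e^v)$, and then exactly one. Hence in a shortest path of $\mathcal G$ two consecutive edges never lie over the same edge of $T$, for the second would return to the previous element. Shortest paths of $\mathcal G$ thus project to geodesics of $T$. If $\eta\in W_u$, $\eta'\in W_v$ and $\eta\approx\eta'$, it follows that $\eta=\eta'$ when $u=v$, and that $\eta$ has a neighbor over the first edge of the geodesic from $u$ to $v$ when $u\ne v$.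

Let $W_{\mathrm{old}}=\widehat W/{\approx}$. The group $\Gamma'$ acts on it, because it acts on $\mathcal G$ by automorphisms. By what we just proved, each $W_v$ embeds in $W_{\mathrm{old}}$; we regard it as a subset, and then:
\begin{itemize}
\item[(T)] if $u\ne v$ and $e$ is the first edge of the geodesic from $u$ to $v$, then $W_u\cap W_v\subseteq W_u(Y_e^u)$.
\end{itemize}
We identify $W$ with $W_\Gamma$ by the $\Gamma$-equivariant map $h\mapsto[1,h]$. Let $W'=W_{\mathrm{old}}\sqcup E(T)$, where $E(T)$ is the edge set of $T$. Put $\mu'([x,h])=\mu(h)$ and $\mu'=\delta$ on $E(T)$. This is well defined, since $\mu$ is $\Gamma$-invariant and the edges of $\mathcal G$ preserve $h$, and it is $\Gamma'$-invariant.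

\medskip\noindent\textbf{Step 3: the map $\Delta'$.}
A map satisfying (W1) and (W2) is determined by $c(p)=\Delta'(1,p)$, which must be a cocycle; and on a free product a cocycle can be prescribed on the factors. Let $\Lambda=\operatorname{Fin}(W')$, a $\Gamma'$-module. A map $c$ from a subgroup of $\Gamma'$ to $\Lambda$ is a \emph{cocycle} if $c(pq)=c(p)+p\,c(q)$, equivalently if $p\mapsto(c(p),p)$ is a homomorphism to $\Lambda\rtimes\Gamma'$, where $(A,p)(B,q)=(A+pB,pq)$. The map $g\mapsto\Delta(1,g)$ is a cocycle on $\Gamma$, since $\Delta(1,gg')=\Delta(1,g)+\Delta(g,gg')=\Delta(1,g)+g\Delta(1,g')$. By the universal property of $\Gamma*\langle t\rangle$ there is a homomorphism $\Gamma'\to\Lambda\rtimes\Gamma'$ with $g\mapsto(\Delta(1,g),g)$ for $g\in\Gamma$ and $t\mapsto(\{e(1)\},t)$. Its second coordinate is the identity, so its first coordinate is a cocycle $c$ on $\Gamma'$. Put $\Delta'(p,q)=p\,c(p^{-1}q)$. Then (W2) holds by definition, and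
\[
\Delta'(p,q)+\Delta'(q,r)=p\bigl(c(p^{-1}q)+p^{-1}q\,c(q^{-1}r)\bigr)=p\,c(p^{-1}r)=\Delta'(p,r)
\]
is (W1). For $g,g'\in\Gamma$ we have $\Delta'(xg,xg')=xg\,\Delta(1,g^{-1}g')=x\Delta(g,g')=[x,\Delta(g,g')]$, so $\Delta'$ agrees with $\Delta_v$ on each vertex $v$.

Let $y\in Y$. Since $1\in Y$ we have $\Delta(1,y)\subseteq W(Y)$, and $t[1,h]=[t,h]\approx[1,h]$ for $h\in W(Y)$; so $t\Delta(1,y)=\Delta(1,y)$ in $W'$. Therefore
\[
\Delta'(y,ty)=\Delta'(y,1)+\Delta'(1,t)+t\Delta'(1,y)=\Delta(1,y)+\{e(1)\}+\Delta(1,y)=\{e(1)\}.
\]
This proves (E2), and by equivariance $\Delta'(a,b)=\{e\}$ whenever $a,b$ correspond over $e$.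

\medskip\noindent\textbf{Step 4: a path without cancellation.}
All remaining claims rest on one path, the general form of $ts^2,ts,s,s^2$ in Example~\ref{ex:square}: starting from a point $p$, move inside the current coset to the gate, cross the edge, and repeat. Let $v_0,\dots,v_n$ ($n\ge0$) be a geodesic of $T$ with edges $e_1,\dots,e_n$, where $e_i$ joins $v_{i-1}$ to $v_i$, and let $p\in v_n$. Put $a_{n+1}=p$. For $i=n,\dots,1$, let $b_i$ be a gate of $a_{i+1}\in v_i$ in $Y_{e_i}^{v_i}$, taken inside $v_i$, and let $a_i\in Y_{e_i}^{v_{i-1}}$ correspond to $b_i$ over $e_i$. We call $a_1\in v_0$ an \emph{entry point} of $p$ in $v_0$. This is the place where gatedness of $Y$ is used: the set $\Delta'(b_i,a_{i+1})\subseteq W_{v_i}$ is disjoint from $W_{v_i}(Y_{e_i}^{v_i})$, so (T) gives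
\begin{itemize}
\item[(D1)] for $1\le i\le n$, $\Delta'(b_i,a_{i+1})\cap W_{v'}=\emptyset$ for every vertex $v'$ such that the geodesic from $v_i$ to $v'$ starts with $e_i$.
\end{itemize}
This applies to $v'=v_j$ with $j<i$. Hence for every $q\in v_0$ the sets $\Delta'(q,a_1)\subseteq W_{v_0}$, $\Delta'(b_i,a_{i+1})\subseteq W_{v_i}$ and $\Delta'(a_i,b_i)=\{e_i\}$ for $1\le i\le n$ are pairwise disjoint, and (W1) along the path $q,a_1,b_1,a_2,\dots,b_n,a_{n+1}=p$ gives
\begin{itemize}
\item[(D2)] $\displaystyle\Delta'(q,p)=\Delta'(q,a_1)\sqcup\{e_1,\dots,e_n\}\sqcup\bigsqcup_{i=1}^n\Delta'(b_i,a_{i+1})$.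
\end{itemize}

\medskip\noindent\textbf{Step 5: (E1) and (E3).}
We have $d'=d$ on $\Gamma$ because $\Delta'=\Delta$ there and $W\to W'$ is injective and preserves weights. Let $Y_1$ be gated in $\Gamma$ and $p\in\Gamma'$. Let $a_1$ be an entry point of $p$ in $v_0=\Gamma$, and $y$ a gate of $a_1$ in $Y_1$. By (D2) with $q=a_1$ and (D1), $\Delta'(a_1,p)$ is disjoint from $W_\Gamma\supseteq W(Y_1)$, and $\Delta(a_1,y)$ is disjoint from $W(Y_1)$. Since $\Delta'(p,y)\subseteq\Delta'(p,a_1)\cup\Delta(a_1,y)$ and $W'(Y_1)=W(Y_1)$, the point $y$ is a gate of $p$ in $Y_1$. This proves (E1).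

Let $\rho$ be as in (E3), let $p,q\in\Gamma'$, and let $v_0\ni q,\dots,v_n\ni p$ be the geodesic between their vertices. By (D2),
\[
d'(q,p)=d'(q,a_1)+n\delta+\sum_{i=1}^nd'(b_i,a_{i+1}).
\]
Each of the pairs $(q,a_1)$ and $(b_i,a_{i+1})$ lies in one coset of $\Gamma$, where $\rho\le d'$ by left invariance of both and $\rho\le d=d'$ on $\Gamma$. Each pair $\{a_i,b_i\}$ has the form $\{xy,xty\}$ with $y\in Y$, so $\rho(a_i,b_i)=\rho(y,ty)\le\delta$. The triangle inequality for $\rho$ along the path gives $\rho(q,p)\le d'(q,p)$.

\medskip\noindent\textbf{Step 6: the new structure is good.}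
Let $A\subseteq\Gamma'$ be finite and nonempty, and let $T_0$ be a finite subtree of $T$ containing all vertices that meet $A$. For each vertex $v$ of $T_0$ choose a finite set $B_v\subseteq v$, gated in $v$, that contains $A\cap v$ and $Y_e^v$ for every edge $e$ of $T_0$ at $v$. This is possible by (W3) inside $v$, because $Y$ and $T_0$ are finite. We show that the finite set $B=\bigcup_{v\in T_0}B_v\supseteq A$ is gated.

Given two points of $B$, follow the geodesic of $T_0$ between their vertices, crossing each edge by a pair of corresponding points. All these points lie in the sets $B_v$, so (W1) gives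
\begin{equation}\label{eq:WB}
W'(B)\subseteq E(T_0)\cup\bigcup_{v\in T_0}W_v(B_v).
\end{equation}
Let $p\in\Gamma'$ lie in the vertex $u$, let $v_0$ be a vertex of $T_0$ nearest to $u$, and let $v_0,\dots,v_n=u$ be the geodesic. Let $a_1$ be an entry point of $p$ in $v_0$ and $y$ a gate of $a_1$ in $B_{v_0}$, inside $v_0$. Since $\Delta'(p,y)\subseteq\Delta'(p,a_1)\cup\Delta'(a_1,y)$, it suffices to show that both sets on the right miss $W'(B)$.

The vertices $v_1,\dots,v_n$ are not in $T_0$, so neither are the edges $e_1,\dots,e_n$. For $i\ge1$ and $v'\in T_0$, the path from $v_i$ back to $v_0$ followed by the geodesic in $T_0$ from $v_0$ to $v'$ does not backtrack, so the geodesic from $v_i$ to $v'$ starts with $e_i$. By (D1), and (D2) with $q=a_1$, the set $\Delta'(p,a_1)$ is disjoint from $E(T_0)$ and from $W_{v'}$ for all $v'\in T_0$, hence from $W'(B)$ by \eqref{eq:WB}.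

The set $\Delta'(a_1,y)\subseteq W_{v_0}$ contains no edges of $T$ and is disjoint from $W_{v_0}(B_{v_0})$. Suppose it contains a wall $\theta\in W_{v'}$ with $v'\in T_0$, $v'\neq v_0$. The first edge $e$ from $v_0$ to $v'$ lies in $T_0$, so (T) gives $\theta\in W_{v_0}(Y_e^{v_0})\subseteq W_{v_0}(B_{v_0})$, a contradiction. By \eqref{eq:WB}, $\Delta'(a_1,y)$ misses $W'(B)$.
\end{proof}

\section{Proof of Theorem~\ref{thm:quotient}}\label{sec:proofA}

Fix a Polish group $G$, a compatible left-invariant metric $d_G$, and a countable dense set $D\subseteq G$ with $1\in D$. Let $F$ be the free group on $t_0,t_1,\dots$ and $F_N=\langle t_0,\dots,t_{N-1}\rangle$, so that $F_{N+1}=F_N*\langle t_N\rangle$. In Example~\ref{ex:abelian} the generators were indexed by pairs $(\delta,u)$ listed in advance. Now a generator must also be assigned a gated set $Y$, and which sets are gated depends on the earlier stages; so the list is produced along the way.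

\subsection*{The recursion}
We construct good wall structures on the groups $F_N$, with pseudometrics $d_N$, and a homomorphism $\pi\colon F\to G$, starting from $F_0=\{1\}$ with no walls. Suppose that the wall structure on $F_N$ and $\pi|_{F_N}$ are defined. A triple $(Y,\delta,u)$ is \emph{$N$-eligible} if $Y\subseteq F_N$ is finite, gated in $F_N$ and contains $1$, if $\delta\in\mathbb Q_{>0}$ and $u\in D$, and if
\[
d_G(\pi(y),u\,\pi(y))\le\delta\qquad\text{for all }y\in Y.
\]
Choose an $N$-eligible triple $(Y_N,\delta_N,u_N)$, put $\pi(t_N)=u_N$, and apply Lemma~\ref{lem:extension} with $\Gamma=F_N$, $Y=Y_N$, $\delta=\delta_N$ and $t=t_N$.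

The choice is made as follows. There are countably many $N$-eligible triples, and $(\{1\},1,1)$ is one of them; when stage $N$ is reached, list them as $(\tau_{N,j})_{j\in\mathbb N}$. By the second half of (E1), an $N$-eligible triple is $M$-eligible for all $M\ge N$, so a triple can wait for its turn. Fix a surjection $N\mapsto(i_N,j_N)$ of $\mathbb N$ onto $\mathbb N^2$ with $i_N\le N$, and at stage $N$ choose $\tau_{i_N,j_N}$. Then every triple that is eligible at some stage is chosen at some stage. By the first half of (E1) the $d_N$ have a common extension $d$ to $F$, a left-invariant pseudometric. With (E2) we obtain: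
\begin{itemize}
\item[($\ast$)] if $(Y,\delta,u)$ is $N$-eligible for some $N$, there is $M$ with $\pi(t_M)=u$ and $d(y,t_My)=\delta$ for all $y\in Y$.
\end{itemize}

\subsection*{The hypotheses of Proposition~\ref{prop:criterion}}
For $u\in D$ and rational $\delta\ge d_G(1,u)$, $\delta>0$, the triple $(\{1\},\delta,u)$ is $0$-eligible, so $\pi(F)\supseteq D$ by ($\ast$), and $\pi$ has dense image.

(N) Every finite subset of $F$ lies in some $F_N$, where $d=d_N$ is a wall pseudometric.

(D) Let $\rho(p,q)=d_G(\pi(p),\pi(q))$, a left-invariant pseudometric on $F$. We show $\rho\le d_N$ on $F_N$ by induction on $N$; the case $N=0$ is trivial. Eligibility of the chosen triple gives $\rho(y,t_Ny)=d_G(\pi(y),u_N\pi(y))\le\delta_N$ for $y\in Y_N$, so (E3) yields $\rho\le d_{N+1}$ on $F_{N+1}$.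

(A) Let $A\subseteq F$ be finite and $\varepsilon>0$. Choose $N$ with $A\subseteq F_N$, a finite gated set $Y\subseteq F_N$ containing $A\cup\{1\}$ by (W3), and a rational $\delta\in(0,\varepsilon)$. Since $Y$ is finite,
\[
U=\{u\in G:d_G(\pi(y),u\,\pi(y))<\delta\text{ for all }y\in Y\}
\]
is an open neighborhood of $1$. For $u\in U\cap D$ the triple $(Y,\delta,u)$ is $N$-eligible, so ($\ast$) gives $M$ with $\pi(t_M)=u$ and $t_M\in F(A,\varepsilon)$. Thus $\pi(F(A,\varepsilon))\supseteq U\cap D$, and its closure contains $U$.

Proposition~\ref{prop:criterion} now gives $K$ and $\Phi$, which proves Theorem~\ref{thm:quotient}. \qed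

\section{From quotients to universal actions}\label{sec:universal}

Orbit equivalence relations and Borel reducibility make sense for Borel actions on standard Borel spaces, and it is convenient to pass through such an action. The first lemma brings us back to a continuous action on a compact space. A point $z$ is encoded by the sets of group elements that move it into the members of a separating sequence of Borel sets; each of these subsets of the group agrees, up to a meager set, with a canonical open set, and that open set is recorded by the distance function to its complement.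

\begin{lemma}[Becker--Kechris]\label{lem:BK}
For every Polish group $P$ there is a compact Polish $P$-space $X_P$ such that every Borel action of $P$ on a standard Borel space $Z$ admits an injective Borel $P$-equivariant map $\theta\colon Z\to X_P$. In particular, $E_P^Z$ is Borel reducible to $E_P^{X_P}$.
\end{lemma}

\begin{proof}
\emph{The space.} Let $r$ be a compatible right-invariant metric on $P$ and $Q\subseteq P$ a countable dense set. Let $L$ be the set of functions $f\colon P\to[0,1]$ that are $1$-Lipschitz for $r$, with the topology of pointwise convergence. It is closed in $[0,1]^P$, hence compact. Restriction to $Q$ is continuous and injective on $L$, so $L$ is homeomorphic to a compact subset of $[0,1]^Q$; thus $L$ is metrizable, and its Borel sets are generated by the maps $f\mapsto f(q)$, $q\in Q$. Put $(p\cdot f)(q)=f(qp)$ for $p,q\in P$. By right invariance $p\cdot f\in L$, and $(p\cdot(p'\cdot f))(q)=f(qpp')=(pp'\cdot f)(q)$. The action is continuous: if $p_n\to p$ and $f_n\to f$, then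
\[
|f_n(qp_n)-f(qp)|\le r(qp_n,qp)+|f_n(qp)-f(qp)|\to0 .
\]
Let $X_P=L^{\mathbb N}$ with the diagonal action.

\emph{The map.} Let $(A_n)$ be a sequence of Borel sets separating the points of $Z$, and put $A_n^z=\{g\in P:gz\in A_n\}$, a Borel subset of $P$. Let $C_n^z$ be the set of $g\in P$ such that $B\setminus A_n^z$ is nonmeager for every open $B\ni g$. Its complement $O_n^z$ is the union of all open $B$ with $B\setminus A_n^z$ meager; so $C_n^z$ is closed, and $O_n^z\setminus A_n^z$ is meager because countably many such $B$ cover $O_n^z$. Put $f_n^z(q)=\min(1,r(q,C_n^z))$, with value $1$ if $C_n^z=\emptyset$. Then $f_n^z\in L$, and we let $\theta(z)=(f_n^z)_n$.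

\emph{$\theta$ is Borel.} Let $q\in Q$, $0<s\le1$, and let $B$ be the open $r$-ball of radius $s$ about $q$. Then $f_n^z(q)<s$ if and only if $B\cap C_n^z\ne\emptyset$, and this holds if and only if $B\setminus A_n^z$ is nonmeager: one direction is the definition of $C_n^z$, and if $B\subseteq O_n^z$ then $B\setminus A_n^z$ is meager. By (F4) applied to the Borel set $\{(g,z):gz\notin A_n\}$, the set $\{z:f_n^z(q)<s\}$ is Borel.

\emph{$\theta$ is equivariant.} We have $A_n^{pz}=A_n^zp^{-1}$, hence $C_n^{pz}=C_n^zp^{-1}$ since right translation is a homeomorphism, and $r(q,C_n^zp^{-1})=r(qp,C_n^z)$ by right invariance. So $f_n^{pz}=p\cdot f_n^z$.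

\emph{$\theta$ is injective.} By (F3), $A_n^z=V\,\triangle\,M$ with $V$ open and $M$ meager. Since $V\setminus A_n^z\subseteq M$, we have $V\subseteq O_n^z$, and so $A_n^z\setminus O_n^z\subseteq A_n^z\setminus V\subseteq M$. Thus $A_n^z\,\triangle\,O_n^z$ is meager. If $\theta(z)=\theta(z')$, then $O_n^z=\{q:f_n^z(q)>0\}=O_n^{z'}$ for all $n$, so $\bigcup_n(A_n^z\,\triangle\,A_n^{z'})$ is meager. For $g$ outside this set, $gz$ and $gz'$ belong to the same sets $A_n$, so $gz=gz'$ and $z=z'$.

Finally, $\theta$ is a reduction: if $z'=pz$ then $\theta(z')=p\,\theta(z)$, and if $\theta(z')=p\,\theta(z)=\theta(pz)$ then $z'=pz$.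
\end{proof}

The second ingredient is Mackey's induction of an action from a closed subgroup: one places a copy of the space over every coset, so that two points of the copy over the trivial coset can be moved to each other only by the subgroup.

\begin{proposition}\label{prop:induce}
Let $P$ and $H$ be Polish groups, $K\le P$ a closed subgroup and $\Phi\colon K\to H$ a continuous surjective homomorphism. Then $E_H^Y$ is Borel reducible to $E_P^{X_P}$ for every Polish $H$-space $Y$.
\end{proposition}

\begin{proof}
The formula $k\cdot y=\Phi(k)\cdot y$ defines a continuous action of $K$ on $Y$, and $E_K^Y=E_H^Y$ because $\Phi$ is onto. Let $\sigma\colon P\to P$ be as in (F5). Redefining $\sigma$ on the closed set $K$, we may assume $\sigma=1$ on $K$. The set $S=\{c\in P:\sigma(c)=c\}$ is Borel, contains $1$, and is the range of $\sigma$. On the standard Borel space $\widetilde Y=S\times Y$ put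
\[
p\cdot(c,y)=\bigl(\sigma(pc),\ \sigma(pc)^{-1}pc\cdot y\bigr).
\]
This makes sense because $\sigma(pc)\in pcK$, so $\sigma(pc)^{-1}pc\in K$, and it is Borel in $(p,c,y)$. We have $1\cdot(c,y)=(c,y)$ as $\sigma(c)=c$. For $p,p'\in P$ let $c'=\sigma(p'c)$. Then $pc'\in pp'cK$, so $\sigma(pc')=\sigma(pp'c)$ and
\[
p\cdot(p'\cdot(c,y))=\bigl(\sigma(pc'),\ \sigma(pc')^{-1}pc'\,c'^{-1}p'c\cdot y\bigr)=pp'\cdot(c,y).
\]
So this is a Borel action of $P$. Now $p\cdot(1,y)=(\sigma(p),\sigma(p)^{-1}p\cdot y)$. The first coordinate is $1$ exactly when $p\in K$, and then the second is $p\cdot y$. Hence $(1,y)$ and $(1,y')$ are in the same $P$-orbit if and only if $y$ and $y'$ are in the same $K$-orbit. The Borel map $y\mapsto(1,y)$ reduces $E_H^Y$ to $E_P^{\widetilde Y}$, and composing with the map $\theta$ of Lemma~\ref{lem:BK} reduces it to $E_P^{X_P}$.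
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:universal}]
Let $P=\mathcal U(\mathcal H)$ and $X=X_P$. Given a Polish group $H$, Theorem~\ref{thm:quotient} provides a closed subgroup $K\le P$ and a continuous surjective homomorphism $K\to H$. Apply Proposition~\ref{prop:induce}.
\end{proof}

\section{Further consequences}\label{sec:consequences}

The construction gives more than the question requires. Part (3) below says that the pseudometric on $K$ induces on $G$ exactly the metric one started with.

\begin{theorem}\label{thm:more}
\begin{enumerate}
\item[(1)] A topological group is Polish if and only if it is isomorphic to a topological quotient $K/N$ of a closed subgroup $K\le\mathcal U(\mathcal H)$ by a closed normal subgroup $N$ of $K$.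
\item[(2)] There is a single closed subgroup $K\le\mathcal U(\mathcal H)$ such that every Polish group is a topological quotient of a closed subgroup of $K$.
\item[(3)] Let $G$ be a Polish group and let $d_G$ be any compatible left-invariant metric on $G$. Then $K$ and $\Phi$ in Theorem~\ref{thm:quotient} can be chosen so that there is a continuous conditionally negative definite function $\bar\psi\colon K\to[0,\infty)$, for which $(k,l)\mapsto\bar\psi(k^{-1}l)$ is a left-invariant pseudometric, with
\[
d_G(1,u)=\inf\{\bar\psi(k):k\in K,\ \Phi(k)=u\}\qquad(u\in G).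
\]
\item[(4)] If a Polish group $P$ has a closed subgroup $L$ admitting a continuous surjective homomorphism onto $\mathcal U(\mathcal H)$, then every Polish group is a topological quotient of a closed subgroup of $P$, and there is a compact Polish $P$-space with universal orbit equivalence relation.
\end{enumerate}
\end{theorem}

\begin{proof}
(1) If $G$ is Polish and $\Phi\colon K\to G$ is as in Theorem~\ref{thm:quotient}, then $\Phi$ induces a continuous open bijective homomorphism $K/\ker\Phi\to G$. The converse follows from (F2).

(2) Let $G=\operatorname{Homeo}([0,1]^{\mathbb N})$ and take $\Phi\colon K\to G$ from Theorem~\ref{thm:quotient}. By Uspenskij's theorem \cite{Uspenskij}, every Polish group $H$ is isomorphic to a subgroup of $G$, which is closed by (F2). Then $\Phi^{-1}(H)$ is a closed subgroup of $K$, and $\Phi$ maps it continuously onto $H$, hence openly by Lemma~\ref{lem:open}(i).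

(3) Take $F,\pi,d$ from Section~\ref{sec:proofA} for the given metric $d_G$, and $\lambda,\xi,K,\Phi$ from Proposition~\ref{prop:criterion}. Write $\psi(x)=d(1,x)$, so that $\langle\lambda(x)\xi,\xi\rangle=e^{-\psi(x)}$. Let $k\in K$ and $\lambda(x_n)\to k$. As in the proof of Proposition~\ref{prop:criterion}, $d(x_n,x_m)\to0$, and $|\psi(x_n)-\psi(x_m)|\le d(x_n,x_m)$; so $\psi(x_n)$ converges to a finite limit and $\langle k\xi,\xi\rangle=\lim_ne^{-\psi(x_n)}\in(0,1]$. Therefore $\bar\psi(k)=-\log\langle k\xi,\xi\rangle$ defines a continuous function $K\to[0,\infty)$ with $\bar\psi\circ\lambda=\psi$ and $\bar\psi(1)=0$. On $F$ we have $\psi(x^{-1})=\psi(x)$, $\psi(xy)\le\psi(x)+\psi(y)$, the inequalities expressing (N), and $d_G(1,\pi(x))\le\psi(x)$ by (D). Each of these is a closed condition on finitely many elements, so it passes from the dense subgroup $\lambda(F)$ to $K$: the function $\bar\psi$ is symmetric, subadditive and conditionally negative definite, and $d_G(1,\Phi(k))\le\bar\psi(k)$. Symmetry and subadditivity make $\bar\psi(k^{-1}l)$ a left-invariant pseudometric.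

Let $q(u)=\inf\{\bar\psi(k):\Phi(k)=u\}$, which is finite because $\Phi$ is onto and satisfies $q(u)\ge d_G(1,u)$. For $u\in D$ and rational $\delta>d_G(1,u)$, property ($\ast$) for the triple $(\{1\},\delta,u)$ gives $M$ with $\Phi(\lambda(t_M))=u$ and $\bar\psi(\lambda(t_M))=d(1,t_M)=\delta$. So $q=d_G(1,\cdot)$ on $D$, and it remains to see that $q$ is continuous. The function $q$ inherits symmetry and subadditivity from $\bar\psi$, since $\Phi$ is a homomorphism; hence $|q(u)-q(v)|\le q(u^{-1}v)$. Moreover $q<\varepsilon$ on $\Phi(\{k:\bar\psi(k)<\varepsilon\})$, which is a neighborhood of $1$ because $\Phi$ is open. Thus $q$ is continuous, and $q=d_G(1,\cdot)$ on $G$.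

(4) Let $\vartheta\colon L\to\mathcal U(\mathcal H)$ be the given surjection. For a Polish group $G$ and $\Phi\colon K\to G$ as in Theorem~\ref{thm:quotient}, the subgroup $\vartheta^{-1}(K)$ is closed in $L$, hence in $P$, and $\Phi\circ\vartheta$ maps it continuously onto $G$, hence openly by Lemma~\ref{lem:open}(i). By Proposition~\ref{prop:induce}, $E_P^{X_P}$ is universal.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Kechris}
Kechris, \emph{Classical Descriptive Set Theory}.

\bibitem{LP}
Martino Lupini and Aristotelis Panagiotopoulos, \emph{Games orbits play and obstructions to Borel reducibility}, arXiv:1612.08284 (2016).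

\bibitem{Uspenskij}
Uspenskij (1986).

\end{thebibliography}
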